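# Boundary lengths and first-order rigidity of convex hyperbolic 3-manifolds

## 1. Do the boundary lengths fix the interior lengths? Four polyhedra

Glue a 3-manifold with boundary from hyperbolic tetrahedra so that the total dihedral angle around every interior edge is $2\pi$ and the boundary is convex. Now vary the edge lengths to first order. Keep the lengths of the boundary edges, and keep the angle sums $2\pi$. The first guess is that nothing can move: *the boundary lengths determine the interior lengths to first order.* We test this by hand.

One formula is used throughout. If points $v,w\in\mathbb H^3$ move with velocities $y(v),y(w)$, their distance changes at the rate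
$$-\langle y(v),u_{vw}\rangle-\langle y(w),u_{wv}\rangle, \tag{1.1}$$
where $u_{vw}$ is the unit vector at $v$ pointing to $w$. We say that the velocities *induce* this length variation.

**Test A: one tetrahedron.** All edges are boundary edges. The guess holds, with no content.

**Test B: an octahedron cut along an axis.** Let $p,q$ lie on a line at distance $\ell/2$ on either side of $o$, and let $a_1,\dots,a_4$ lie in the plane orthogonal to the line at $o$, at distance $h$ from $o$ and at right angles to each other. In the Klein model centered at $o$ the convex hull is an affine octahedron. Cut it into the four tetrahedra $pqa_ja_{j+1}$. The only interior edge is $pq$. Keep the other lengths $pa_j=qa_j$ and $d=a_ja_{j+1}$, and vary $\ell$. The tetrahedron with these lengths is the symmetric one with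
$$\cosh(pa_j)=\cosh(\ell/2)\cosh h,\qquad \sinh(d/2)=\sinh h\,\sin(\varphi/2),$$
where $\varphi$ is its dihedral angle at $pq$. As $\ell$ grows, $h$ decreases with nonzero speed, so $\sin(\varphi/2)$ grows with nonzero speed, and so does $\varphi$ near $\varphi=\pi/2$. The angle sum is $4\varphi$. Hence its derivative in $\ell$ is positive, $\dot\ell=0$ is forced, and the guess holds.

**Test C: an extra vertex on a face.** Take a tetrahedron $v_0v_1v_2v_3$ and a point $p$ in the interior of the face $v_0v_1v_2$, and cut into the three tetrahedra $pv_jv_kv_3$. The only interior edge is $pv_3$. Move $p$ with velocity $\nu$, the outer normal of the face, and keep the $v_j$ fixed. The lengths $pv_0,pv_1,pv_2$ have derivative $0$, since $\nu$ is orthogonal to those edges. The length $pv_3$ has derivative $-\langle\nu,u_{pv_3}\rangle>0$. The three moved tetrahedra still fit around $pv_3$, so the angle sum stays $2\pi$. Therefore $\partial\omega_{pv_3}/\partial\ell_{pv_3}=0$, and the guess is *false*.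

**Test D: an extra vertex inside.** Take a regular tetrahedron, let $p$ be its center, and cut into the four tetrahedra $pv_jv_kv_l$. There are four interior edges $pv_j$. Moving $p$ with any velocity $\xi$ keeps the angle sums and gives the rates $-\langle\xi,u_{pv_j}\rangle$. This map is injective in $\xi$, because the directions $u_{pv_j}$ span. So the $4\times4$ matrix $J=(\partial\omega_{pv_j}/\partial\ell_{pv_k})$ has a kernel of dimension at least $3$. It has dimension exactly $3$, because $J(1,1,1,1)^T\ne0$. Indeed, let all $pv_j$ have length $\ell$. The angle $\theta$ at $p$ between two such edges satisfies $\sinh(d/2)=\sinh\ell\,\sin(\theta/2)$, so it decreases at nonzero speed. The dihedral angle $A$ at $pv_j$ is the angle of an equilateral spherical triangle of side $\theta$, so $\cos A=\cos\theta/(1+\cos\theta)$, and $A$ is strictly increasing in $\theta$. Hence the angle sum $3A$ decreases at nonzero speed.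

The guess fails in C and D only because one may slide vertices: interior vertices in any direction, face vertices normally to the face. The corrected guess is that this is the only freedom. It predicts dimensions $0,0,1,3$ in the four tests, and these are correct.

## 2. Convex polyhedral boundary, trivial deformations, and the theorems

The problem is taken from Ivan Izmestiev, "Infinitesimal rigidity of convex surfaces through the second derivative of the Hilbert-Einstein functional I: Polyhedral case", arXiv:1105.5066 (2011). Manifolds are $3$-dimensional.

**Setting.** $M$ is a compact connected 3-manifold with nonempty boundary, glued from finitely many compact nondegenerate hyperbolic tetrahedra by isometries between their faces. $\mathcal T$ is the resulting triangulation, with vertex set $V$ and edge set $E$. The glued metric is a hyperbolic metric *with convex polyhedral boundary*: (i) every interior point of $M$ has a neighborhood isometric to an open subset of $\mathbb H^3$; (ii) every $x\in\partial M$ has a neighborhood isometric to a neighborhood of a point of a compact convex polyhedron in $\mathbb H^3$.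

**Definition (boundary points, edges).** A point $x\in\partial M$ is a *face point* if in (ii) it corresponds to an interior point of a face, an *edge point* if it corresponds to an interior point of an edge, and otherwise a *vertex of $\partial M$*. An edge of $\mathcal T$ is a *boundary edge* if it lies in $\partial M$, and an *interior edge* otherwise.

In Test C the vertex $p$ of $\mathcal T$ is a face point, and the points inside the boundary edges $pv_0,pv_1,pv_2$ are face points too. If $\partial M$ is totally geodesic, every boundary point is a face point.

**Definition (infinitesimal deformation).** For an interior edge $e$ the total dihedral angle $\omega_e$ is a smooth function of the edge lengths $\ell\in\mathbb R^E$ near the given vector $\ell^0$, and $\omega_e(\ell^0)=2\pi$. An *infinitesimal deformation* is a vector $\dot\ell\in\mathbb R^E$ with $\frac{d}{dt}\big|_{t=0}\omega_e(\ell^0+t\dot\ell)=0$ for every interior edge $e$. Only this first-order condition is required. It is *isometric* if $\dot\ell_e=0$ for every boundary edge $e$.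

**Definition (trivial).** $\dot\ell$ is *trivial* if there are $\xi_v\in T_vM\cong\mathbb R^3$, $v\in V$, with $\xi_v$ arbitrary at interior points, $\xi_v$ orthogonal to the face at face points, $\xi_v=0$ at edge points and vertices of $\partial M$, and $\dot\ell_e=-\langle\xi_v,u_{vw}\rangle-\langle\xi_w,u_{wv}\rangle$ for every edge $e$ with endpoints $v,w$.

**Definition (infinitesimally rigid).** $M$ is *infinitesimally rigid* if for every such triangulation $\mathcal T$ every isometric infinitesimal deformation of $(M,\mathcal T)$ is trivial.

The conjecture in question says that all these $M$ are infinitesimally rigid. It is true. Let $n$ be the number of vertices of $\mathcal T$ in the interior of $M$, and $f$ the number of vertices of $\mathcal T$ that are face points.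

**Theorem 1.** Every compact hyperbolic 3-manifold with convex polyhedral boundary is infinitesimally rigid: for every $\mathcal T$ as above, every isometric infinitesimal deformation of $(M,\mathcal T)$ is trivial.

**Theorem 2.** The space of isometric infinitesimal deformations of $(M,\mathcal T)$ has dimension exactly $3n+f$.

**Theorem 3.** If $n=f=0$, the square matrix $(\partial\omega_e/\partial\ell_{e'})_{e,e'\text{ interior edges}}$ is invertible at $\ell^0$. So for boundary edge lengths near the given ones there are unique interior edge lengths near the given ones with $\omega_e=2\pi$ for all interior edges, and they depend smoothly on the boundary lengths.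

Theorem 4, an analogous statement with dihedral angles in place of boundary lengths, needs notation from Section 4 and is stated and proved in Section 16.

Standard facts used without proof: the Lax–Milgram theorem; $H^2$ regularity for the Dirichlet and Neumann problems of $\Delta-4$ on compact manifolds with smooth boundary; traces and Green's formulas on Lipschitz domains; the Cartan–Hadamard theorem.

**Conventions.** $\mathfrak g$ is the 6-dimensional Lie algebra of Killing fields of $\mathbb H^3$. $\|\cdot\|$ is the $L^2$ norm, $\nu$ the outer unit normal, and $u_T$, $u_\nu$ are the tangential and normal parts of a field on a boundary.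

## 3. The universal cover as a convex set in $\mathbb H^3$

**Step 1: reduction to oriented $M$.** This allows us to use cross products. Suppose $M$ is not orientable. Pass to the orientation double cover with lifted $\mathcal T$ and $\dot\ell$. If the lift is trivial via $\hat\xi$, the average of $\hat\xi$ and its image under the deck involution also induces the lifted $\dot\ell$ and satisfies the same conditions, since these are linear and invariant. It descends to $M$. From now on $M$ is oriented.

**Step 2: $M=C/\Gamma$ with $C\subset\mathbb H^3$ convex.** The point is to place $M$ in a complete hyperbolic manifold. With its length metric $M$ is compact and locally isometric to convex subsets of $\mathbb H^3$, hence locally CAT$(-1)$. By the Cartan–Hadamard theorem (Bridson–Haefliger, II.4.1: the universal cover of a complete connected length space of curvature $\le\kappa\le0$ is CAT$(\kappa)$), $\tilde M$ is CAT$(-1)$. The local isometries onto convex pieces of $\mathbb H^3$ are unique up to isometries of $\mathbb H^3$, since the pieces have nonempty interior. So they continue along paths and give a developing map $\tilde M\to\mathbb H^3$. It maps a geodesic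 of $\tilde M$ to a local geodesic of $\mathbb H^3$, which is a geodesic, of the same length. Hence it preserves distances. Its image $C$ is complete, so closed; it contains the geodesic between any two of its points, so it is convex; and it has nonempty interior.

The deck group becomes a group $\Gamma\subset\mathrm{Isom}^+(\mathbb H^3)$ that acts freely, properly discontinuously and cocompactly on $C$, with $M=C/\Gamma$. $\Gamma$ is discrete: if $\gamma_k\to1$ with $\gamma_k\neq1$, orbits of points of $C$ would accumulate. It is torsion free: a finite subgroup would fix the circumcenter of one of its orbits in $C$, and this circumcenter lies in $C$ by convexity, contradicting freeness. So $M'=\mathbb H^3/\Gamma$ is a complete oriented hyperbolic manifold containing $M$. The lift $\tilde{\mathcal T}$ of $\mathcal T$, with vertex set $\tilde V$, is a locally finite decomposition of $C$ into embedded geodesic tetrahedra.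

**Step 3: faces.** We fix how $\tilde{\mathcal T}$ meets the faces of $\partial C$. If $x\in\partial C$ is a face point, $C$ lies locally on one side of a plane $P$, hence globally by convexity. The *face* is $F=P\cap C$, a closed convex 2-dimensional set, possibly unbounded, and $P=P_F$. Points of the relative interior of $F$ are face points: near such a point $C$ contains the hull of a disc in $P_F$ and an interior point of $C$, hence a half ball. Every edge point lies in exactly two faces, with interior dihedral angle in $(0,\pi)$. A vertex lies in at least three faces, and some three of the normals there are independent.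

An interior point of a boundary triangle of $\tilde{\mathcal T}$ is a face point, since $\partial C$ contains a planar disc around it. An interior point of a boundary edge is a face point or an edge point, since a vertex of $\partial C$ is an extreme point of $C$ and cannot lie inside a segment of $C$. Consequently:

- every boundary triangle lies in one face, and each face is a union of boundary triangles (the triangle interiors are dense in $\partial C$, and a triangle whose interior meets the relative interior of $F$ lies in $P_F\cap C=F$);
- vertices of $\partial C$ are vertices of $\tilde{\mathcal T}$;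
- edges of $\partial C$ are unions of edges of $\tilde{\mathcal T}$: an edge point inside an edge $e$ of $\tilde{\mathcal T}$ lies in two faces $F,F'$, and $e$, having $C$ on one side of $P_F$ and of $P_{F'}$, lies in $P_F\cap P_{F'}$.

By the same one-sidedness, an edge or 2-face of $\tilde{\mathcal T}$ not contained in $\partial C$ has its relative interior in $\mathrm{int}\,C$. Let $V_\partial\subset M$ be the finite set of vertices of $\partial M$, and $Z\subset\partial M$ the union of all edges and vertices of $\partial M$, a finite union of compact geodesic segments.

## 4. From length variations to vertex velocities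

**Lemma 4.1.** For a nondegenerate tetrahedron (resp. triangle) in $\mathbb H^3$, the map from vertex velocities in $\mathbb H^3$ to length variations is onto, and its kernel is the space of Killing fields. A Killing field vanishing at three non-collinear points is $0$. Velocities at three vertices of a tetrahedron that induce given variations on those three edges extend uniquely to the fourth vertex so as to induce given variations on all six.

*Proof.* The zero set of a Killing field is totally geodesic. If it contains three non-collinear points it contains a plane; at a point of the plane $K=0$ and $\nabla_XK=0$ for tangent $X$, so the skew map $\nabla K$ is $0$ and $K=0$.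

Kernel: let $y$ induce $0$ on $v_0v_1v_2(v_3)$. Subtracting a Killing field, $y(v_0)=0$. Then $y(v_1)\perp v_0v_1$, so subtracting a rotation about $v_0$, $y(v_1)=0$. Then $y(v_2)$ is orthogonal to two independent directions, so it is normal to the plane $v_0v_1v_2$, and subtracting a rotation about the line $v_0v_1$, $y(v_2)=0$. Then $y(v_3)$ is orthogonal to three independent directions, so it is $0$. Surjectivity: $12-6=6$ and $9-6=3$. The extension is the solution of three independent linear equations for $y(v_3)$. $\square$

For a line $\Lambda$ let $\varphi$ be the angular coordinate about $\Lambda$. For an edge $e$ let $R_e$ be the unit-speed rotation field about the line of $e$; then $d\varphi(R_e)=\pm1$.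

**Lemma 4.2 (angle sums).** Let $e=pq$ be an interior edge of $\tilde{\mathcal T}$ and $\Delta_1,\dots,\Delta_k$ the tetrahedra around it in cyclic order, $\Delta_j$ with vertices $p,q,a_{j-1},a_j$, where $a_k=a_0$. Give velocities to $p,q,a_0,\dots,a_k$, where $y(a_k)$ and $y(a_0)$ may differ. Then the sum of the derivatives of the dihedral angles of the $\Delta_j$ at $e$ is $d\varphi_{a_0}\big(y(a_k)-y(a_0)\big)$, with $\varphi$ the suitably oriented angular coordinate about $\Lambda=pq$.

*Proof.* Subtracting one common Killing field changes neither the derivatives of the angles nor the difference. Choose it so that $y(p)=0$ and $y(q)$ is tangent to $\Lambda$; this is possible since rotations about $p$ take all values orthogonal to $\Lambda$ at $q$. Move $p,q$ along $\Lambda$ and the $a_j$ along curves with the given velocities. The dihedral angle of $\Delta_j$ at $e$ is then $\varphi(a_j(t))-\varphi(a_{j-1}(t))$ with continuous branches. The sum telescopes to $\varphi(a_k(t))-\varphi(a_0(t))$. Differentiate at $t=0$. $\square$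

**Proposition 4.3.** Let $\dot\ell$ be an infinitesimal deformation, lifted to $\tilde{\mathcal T}$. There is $y$ with $y(v)\in T_v\mathbb H^3$ for $v\in\tilde V$, inducing $\dot\ell$ on all edges of $\tilde{\mathcal T}$, and a map $c:\Gamma\to\mathfrak g$ with $\gamma_*y-y=c(\gamma)|_{\tilde V}$ for all $\gamma\in\Gamma$.

*Proof.* **Step 1: propagation.** For a tetrahedron $\Delta$ of $\tilde{\mathcal T}$ let $A_\Delta$ be the set of velocities on its vertices inducing $\dot\ell$. By Lemma 4.1 this is an affine space over $\mathfrak g$. If $\Delta,\Delta'$ share a 2-face, an element of $A_\Delta$ restricted to that face extends uniquely to an element of $A_{\Delta'}$. This gives a bijection $A_\Delta\to A_{\Delta'}$ compatible with $\mathfrak g$. Crossing a face and returning gives the identity, so a path in $\mathrm{int}\,C$ minus the 1-skeleton transports elements in a way that depends only on its homotopy class there.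

**Step 2: no monodromy around an interior edge $e=pq$.** In the notation of Lemma 4.2, propagate an element of $A_{\Delta_1}$ through $\Delta_2,\dots,\Delta_k$ and back to $\Delta_1$. The velocities at $p,q$ do not change. So the final and initial elements differ by a Killing field vanishing at $p$ and $q$, i.e. by $\lambda R_e$. The velocities found for $a_k$ and $a_0$ differ by $\lambda R_e(a_0)$. The edge lengths of each $\Delta_j$ vary at rate $\dot\ell$, so the sum of the angle derivatives is $\dot\omega_e=0$. By Lemma 4.2 it is $d\varphi(\lambda R_e)=\pm\lambda$. So $\lambda=0$.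

**Step 3: global velocities.** The set $\mathrm{int}\,C\setminus\tilde V$ is an open convex set minus a discrete closed set, so it is simply connected. A loop in $\mathrm{int}\,C$ minus the 1-skeleton bounds a disc in $\mathrm{int}\,C\setminus\tilde V$ that crosses the edges transversally in finitely many points, so it is a product of conjugates of small loops around interior edges. By Step 2 transport around it is trivial. So one element of one $A_\Delta$ propagates to a consistent family $(y^\Delta)_\Delta$. The tetrahedra containing a vertex $v$ are connected through 2-faces containing $v$: they cut the directions of $C$ at $v$, which form a sphere or a disc, into finitely many triangles, and the interior of the sphere or disc minus finitely many points is connected. So $y(v):=y^\Delta(v)$ is well defined.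

**Step 4: the cocycle.** $\gamma_*y$ also induces $\dot\ell$. On each tetrahedron $\gamma_*y-y$ is the restriction of a Killing field, and these fields agree across 2-faces by Lemma 4.1, so they all equal one field $c(\gamma)$. $\square$

From $(\gamma\delta)_*y-y=\gamma_*(\delta_*y-y)+(\gamma_*y-y)$ we get $c(\gamma\delta)=\gamma_*c(\delta)+c(\gamma)$. Hence
$$\gamma*K:=\gamma_*K-c(\gamma) \tag{4.1}$$
is an affine action of $\Gamma$ on $\mathfrak g$. *What must be shown* is now visible: we need a Killing field $K$, fixed by this action, such that $y-K$ is normal to the faces along $\partial C$.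

## 5. Killing fields on boundary triangles and their cosets

**Definition.** For a face $F$ let $\mathfrak n_F$ (resp. $\mathfrak h_F$) be the space of Killing fields that are normal (resp. tangent) to $P_F$ along $P_F$.

For example, the rotation about a line in $P_F$ and the translation along a line orthogonal to $P_F$ lie in $\mathfrak n_F$. The translation along a line of $P_F$ and the rotation about a line orthogonal to $P_F$ lie in $\mathfrak h_F$. A Killing field vanishing on a plane is $0$, so $\mathfrak n_F$ and $\mathfrak h_F$ are the $-1$ and $+1$ eigenspaces of the reflection in $P_F$ acting on $\mathfrak g$; thus $\mathfrak g=\mathfrak n_F\oplus\mathfrak h_F$. Since $\mathfrak h_F$ is the isometry algebra of a hyperbolic plane, each has dimension $3$.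

Now let $\dot\ell$ be isometric and $y,c$ as in Proposition 4.3. On each boundary triangle $t$ of $\tilde{\mathcal T}$, $y$ induces $0$, so it coincides at the three vertices with a unique Killing field $k_t$. For a vertex $v$ of $t$, $y(\gamma v)=\gamma_*(y(v))-c(\gamma)(\gamma v)$, so $k_{\gamma t}=\gamma*k_t$. If $t,t'$ share a boundary edge $e$, then $k_t-k_{t'}$ vanishes at the endpoints of $e$, so
$$k_t-k_{t'}\in\mathbb R R_e. \tag{5.1}$$
If $e\subset P_F$, then $R_e\in\mathfrak n_F$. The triangles in a face $F$ are connected through edges in $F$: join interior points by a path in the relative interior of the convex set $F$ avoiding vertices. So the coset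
$$k_F:=k_t+\mathfrak n_F\qquad(t\subset F)$$
does not depend on $t$, and $k_{\gamma F}=\gamma*k_F$. If $e\subset F\cap F'$ lies between $t\subset F$ and $t'\subset F'$ with $F\ne F'$, then $R_e\in\mathfrak n_F\cap\mathfrak n_{F'}$, so
$$k_t\in k_F\cap k_{F'}. \tag{5.2}$$

In Test C, with $y(p)=\nu$ and $y(v_j)=0$, the field $k_t$ for $t=pv_jv_k$ is a nonzero multiple of the rotation about $v_jv_k$. The three fields are different, but all lie in $\mathfrak n_F$, so $k_F=\mathfrak n_F$. This is why cosets, and not single fields, belong to faces.

## 6. Cauchy's sign count and the Euler characteristic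

A sensible first attempt is a count on the boundary alone, after Cauchy. Suppose for simplicity that every boundary edge of $\mathcal T$ is part of an edge of $\partial M$, and every vertex of $\mathcal T$ on $\partial M$ is a vertex of $\partial M$. At $p$, go around the boundary triangles counterclockwise and write the difference of consecutive $k_t$ across $e$ as $\lambda_eR_e$, where $R_e$ rotates positively about the direction of $e$ pointing away from $p$. Seen from the other endpoint of $e$, both the difference and $R_e$ change sign, so $\lambda_e$ is a number attached to $e$. Suppose also that all $\lambda_e\ne0$.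

Around $p$ the differences telescope to $0$, so $\sum_e\lambda_eu_e=0$, with $u_e$ the unit edge directions at $p$. These span the extreme rays of a convex cone without lines. Then the signs of $\lambda_e$ change at least four times around $p$. The number of changes is even. With no change, a linear function positive on the cone minus its apex contradicts the relation. With two changes, the positive and the negative edges form two consecutive blocks on a convex cone, so some linear function is positive on the first and negative on the second, again a contradiction.

Let $N$ be the total number of sign changes, $v$ the number of boundary vertices and $\tau$ the number of boundary triangles. Then $N\ge4v$. A triangle has at most two sign changes among its corners, so $N\le2\tau$. Since $v-\frac32\tau+\tau=\chi(\partial M)$, we have $\tau=2v-2\chi(\partial M)$, and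
$$4v\le N\le4v-4\chi(\partial M).$$
If $\partial M$ is a sphere this is a contradiction. If $\chi(\partial M)\le0$ there is no contradiction, and this is exactly where the attempt stops: the count sees only the boundary surface and knows nothing about what it bounds. A method that integrates over $M$ is needed.

## 7. Killing fields as complex vector fields

**Step 1: the flat connection.** We turn $\mathfrak g$-valued functions into complex vector fields. For a Killing field $K$ put $u=K(x)$ and define $w\in T_x$ by $\nabla_XK=w\times X$. This identifies $\mathfrak g$ with $T_x\otimes\mathbb C$, $K\leftrightarrow s=u+iw$. By the Killing identity and curvature $-1$,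
$$(\nabla_Xw)\times Y=\nabla^2_{X,Y}K=R(X,K)Y=\langle X,Y\rangle K-\langle K,Y\rangle X=(X\times K)\times Y.$$
Hence $\nabla_Xw=X\times u$, while $\nabla_Xu=-X\times w$. So the flat connection whose parallel sections are the constant Killing fields is
$$D_Xs=\nabla_Xs-iX\times s. \tag{7.1}$$
It is complex linear. Let $\mathcal E$ be the flat bundle over $M'$ whose sections are the $\Gamma$-equivariant maps $\mathbb H^3\to\mathfrak g$. Then $\mathcal E\cong TM'\otimes\mathbb C$ with $D$ as in (7.1).

*Example, used later.* Let $K$ be a rotation about $p$ with angular velocity $w_0$, and follow a unit-speed geodesic from $p$ with tangent $T$. If $w_0\parallel T$, then $u=0$ and $w=w_0$ (transported). If $w_0\perp T$, then $u=\sinh r\,(w_0\times T)$ and $w=\cosh r\,w_0$: indeed $\nabla_Tu=\cosh r\,(w_0\times T)=w\times T$ and $\nabla_Tw=\sinh r\,w_0=T\times u$. So in general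
$$|u|\le|w_0|\sinh r,\qquad|w|\le|w_0|\cosh r. \tag{7.2}$$

**Step 2: boundary subspaces.** At $x\in P_F$,
$$\mathfrak n_F=\{u\in\mathbb R\nu,\ w\in T_xP_F\},\qquad\mathfrak h_F=\{u\in T_xP_F,\ w\in\mathbb R\nu\},\qquad i\,\mathfrak h_F=\mathfrak n_F. \tag{7.3}$$
If $K=h\nu$ along $P_F$, then $w\times X=\nabla_XK=dh(X)\nu$ for tangent $X$, so $w$ is tangent. If $K$ is tangent along $P_F$, then $w\times X$ is tangent for tangent $X$, so $w\in\mathbb R\nu$. All dimensions are $3$, so equality holds. The last claim is $i(u+iw)=-w+iu$.

**Step 3: closed 1-forms in components.** Let $\eta=\alpha+i\beta$ be an $\mathcal E$-valued 1-form. In an orthonormal frame put $\eta_{jk}=\langle\eta(e_j),e_k\rangle$, $a(\eta)_m=\epsilon_{mjk}\eta_{jk}$ and $(\star d^\nabla\eta)_{mk}=\epsilon_{mjl}\nabla_j\eta_{lk}$. Thus $a(\eta)=0$ iff $\eta$ is symmetric. The term $-iX\times s$ contributes $-i\epsilon_{mjl}\epsilon_{kjq}\eta_{lq}=-i(\delta_{mk}\operatorname{tr}\eta-\eta_{km})$ to $\star d^D\eta$. So $d^D\eta=0$ is equivalent to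
$$\star d^\nabla\eta=iL\eta,\quad L\eta=(\operatorname{tr}\eta)\mathrm{Id}-\eta^T,\qquad\text{i.e.}\quad\star d^\nabla\alpha=-L\beta,\ \ \star d^\nabla\beta=L\alpha. \tag{7.4}$$
The trace of the left side is $\epsilon_{mjl}\nabla_j\eta_{lm}=\nabla_j(\epsilon_{jlm}\eta_{lm})=\operatorname{div}a(\eta)$, and $\operatorname{tr}L\eta=2\operatorname{tr}\eta$. So
$$\operatorname{div}a(\eta)=2i\operatorname{tr}\eta\qquad(\eta\text{ closed}). \tag{7.5}$$
For a section $s$, $(Ds)_{jk}=\nabla_js_k-i\epsilon_{kjq}s_q$. Since $\epsilon_{mjk}\epsilon_{kjq}=-2\delta_{mq}$,
$$a(Ds)=\operatorname{curl}s+2is,\qquad\operatorname{tr}(Ds)=\operatorname{div}s. \tag{7.6}$$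

## 8. A Calabi–Weil type identity, and what corners do to it

Put $\theta(X,Y)=\langle\alpha(X),\beta(Y)\rangle-\langle\alpha(Y),\beta(X)\rangle$. Its dual vector field is $\epsilon_{mjl}\alpha_{jk}\beta_{lk}$. For closed $\eta$, (7.4) gives
$$\nabla_m(\epsilon_{mjl}\alpha_{jk}\beta_{lk})=(\star d^\nabla\alpha)_{lk}\beta_{lk}-\alpha_{jk}(\star d^\nabla\beta)_{jk}=-\langle L\beta,\beta\rangle-\langle L\alpha,\alpha\rangle .$$
Since $\langle L\beta,\beta\rangle=(\operatorname{tr}\beta)^2-\operatorname{tr}(\beta^2)$, this says
$$d\theta=-b(\eta)\,\mathrm{vol},\qquad b(\eta)=(\operatorname{tr}\alpha)^2-\operatorname{tr}(\alpha^2)+(\operatorname{tr}\beta)^2-\operatorname{tr}(\beta^2), \tag{8.1}$$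
$$b(\eta)=-|\eta|^2\quad\text{if }\eta\text{ is symmetric and traceless.} \tag{8.2}$$
Moreover, if $\eta(X)\in\mathfrak n_F$ for all $X\in TF$, then by (7.3) $\alpha(X)\in\mathbb R\nu$ and $\beta(Y)\in TF$ are orthogonal, so
$$\theta|_{TF}=0. \tag{8.3}$$

This suggests an argument. An isometric deformation assigns to each face a coset $k_F$ of $\mathfrak n_F$. Choose a map $\sigma$ to $\mathfrak g$ that is equivariant for the action (4.1) and has $\sigma|_F\in k_F$. Then $\zeta=d\sigma$ is a closed $\mathcal E$-valued form with $\zeta(X)\in\mathfrak n_F$ for $X\in TF$. Suppose there is a section $s$ with $s|_F\in\mathfrak n_F$ and $\zeta+Ds$ symmetric and traceless. By (8.1)–(8.3) and Stokes, $\int_M|\zeta+Ds|^2=0$. So $\sigma+s$ is constant, and this constant is the required $K$.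

The argument stops at two exact points. The first is at the vertices of $\partial M$. There $\sigma$ must meet different cosets along the faces at one point, so $\zeta$ will be of size $1/r$ at distance $r$. Then $\theta$ could be of size $1/r^2$, and small spheres of area $\sim r^2$ would leave a contribution. We shall construct $\sigma$ so that $|\alpha||\beta|\le c/r$.

The second is the gauge $s$. Hilbert space methods give a solution $u+iw$ with control of curl and divergence and with $u_T=0$, $w_\nu=0$. Stokes' theorem needs an approximation of $Ds$ in $L^2$ by smooth sections, hence control of *all* first derivatives. At a reentrant edge this control fails. In the Euclidean wedge $\{0<\phi<\Theta\}$, in cylindrical coordinates $(\rho,\phi,z)$, put $u=\nabla(\rho^{a}\sin a\phi)$ with $a=\pi/\Theta$. Then $\operatorname{curl}u=0$, $\operatorname{div}u=0$, $u_T=0$ on both sides, and $u$ is locally in $L^2$. But $|\nabla u|=\sqrt2\,|a(a-1)|\rho^{a-2}$, and $\int_0\rho^{2a-4}\rho\,d\rho<\infty$ iff $a>1$, i.e. $\Theta<\pi$. For $\Theta>\pi$, $u$ is not in $H^1$ near the edge. Convexity must therefore enter here. It will enter as the sign of a second fundamental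 form, on smooth convex domains slightly larger than $M$.

## 9. Smooth convex domains around $M$

**Proposition 9.1.** There are compact sets $M_\varepsilon\subset M'$, $0<\varepsilon\le\varepsilon_0$, decreasing with $\varepsilon$, with smooth boundary and second fundamental form $II(X,Y)=\langle\nabla_X\nu,Y\rangle\ge0$, each containing a neighborhood of $M$, with $\bigcap_\varepsilon M_\varepsilon=M$ and $\mathrm{vol}(M_\varepsilon\setminus M)\to0$.

*Proof.* **Step 1: a local convex function.** It should vanish on $C$ and be positive outside. Let $q_F=\sinh(\text{signed distance to }P_F)$, with $q_F\le0$ on $C$. It is the restriction of a linear function on Minkowski space, so $\mathrm{Hess}\,q_F=q_Fg$. Let $\mu(t)=0$ for $t\le0$ and $\mu(t)=\int_0^t(t-\tau)e^{-1/\tau}d\tau$ for $t>0$. This is smooth, with $\mu,\mu',\mu''>0$ for $t>0$. For $y\in\partial C$ let $\mathcal F_y$ be the finite set of faces containing $y$, and $G_y=\sum_{F\in\mathcal F_y}\mu(q_F)$. Choose a small $r_y$, with $r_{\gamma y}=r_y$, such that $C\cap B(y,r_y)=\bigcap_{F\in\mathcal F_y}\{q_F\le0\}\cap B(y,r_y)$.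

**Step 2: compatibility.** If $y'\in\partial C\cap B(y,r_y)$, then $\mathcal F_{y'}=\{F\in\mathcal F_y:q_F(y')=0\}$. The inclusion $\supset$ holds since $P_F\cap C=F$. Conversely, a face $F'\ni y'$ contains open pieces of $P_{F'}$ arbitrarily near $y'$. They lie in $\bigcup_{F\in\mathcal F_y}P_F$, so $P_{F'}=P_F$ and $F'=F$ for some $F\in\mathcal F_y$. The other $F\in\mathcal F_y$ have $q_F<0$ near $y'$, so $G_y=G_{y'}$ near $y'$.

**Step 3: a global function.** We claim that for some $t_0>0$ there is a $\Gamma$-invariant smooth $G$ on $\{d(\cdot,C)<t_0\}$, zero on $C$ and equal to $G_y$ near each $y\in\partial C$. Cover $\partial C$ by the $\Gamma$-translates of finitely many balls $B(y_j,r_{y_j}/2)$ and use $G_{\gamma y_j}$ on $B(\gamma y_j,r_{y_j}/2)$. For small $t_0$ these balls cover $\{0<d(\cdot,C)<t_0\}$ by cocompactness. Suppose that for arbitrarily small $t_0$ two definitions disagree somewhere. On $C$ all are $0$, so there are points $z_k\notin C$ of disagreement with $d(z_k,C)\to0$. After translation and passing to a subsequence the two balls are fixed and $z_k\to z\in\partial C$, with $z$ in the concentric balls of twice the radius. By Step 2 both definitions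 equal $G_z$ near $z$, a contradiction.

**Step 4: convexity and the level sets.** Since $\mathrm{Hess}\,\mu(q)=\mu''(q)\,dq^2+\mu'(q)\,q\,g\ge0$, $G$ is convex. A point of $B(y,r_y)\setminus C$ has some $q_F>0$ with $F\in\mathcal F_y$, so $G>0$ off $C$ near $C$. Fix $t_1<t_0$ with $G>0$ on $\{0<d(\cdot,C)\le t_1\}$ and put
$$M_\varepsilon=\{z\in M':d(z,M)\le t_1,\ G(z)\le\varepsilon\}.$$
This is compact and contains a neighborhood of $M$. For small $\varepsilon$ it does not meet the compact set $\{d=t_1\}$, where $G$ has a positive minimum. Also $\bigcap_\varepsilon M_\varepsilon=M$, so $\mathrm{vol}(M_\varepsilon\setminus M)\to0$. Let $G(z)>0$, $d(z,C)\le t_1$, and let $x$ be the point of $C$ nearest to $z$. Along the geodesic from $x$ to $z$, which stays in $\{d\le t_1\}$, $G$ is convex, $0$ at $x$ and positive at $z$. So $\nabla G(z)\neq0$. Hence $\partial M_\varepsilon=\{G=\varepsilon\}$ is smooth with $\nu=\nabla G/|\nabla G|$, and $II=\mathrm{Hess}\,G/|\nabla G|\ge0$ on tangent vectors. Fix such an $\varepsilon_0$. $\square$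

## 10. Curl, divergence and convexity on $N=M_\varepsilon$

**Definition.** $H^1_N(N)=\{u\in H^1:u_T=0\text{ on }\partial N\}$ and $H^1_T(N)=\{w\in H^1:w_\nu=0\text{ on }\partial N\}$ (real vector fields). $H(\operatorname{curl})=\{u\in L^2:\operatorname{curl}u\in L^2\}$ with its natural norm, and $H_0(\operatorname{curl})$ is the closure of $C_c^\infty(\mathrm{int}\,N)$ in it. For example, if $\psi\in C^\infty(N)$ vanishes on $\partial N$, then $\nabla\psi\in H^1_N(N)$, and by Step 1 of Lemma 10.2 also $\nabla\psi\in H_0(\operatorname{curl})$.

**Density.** Fields in $C^\infty(N)$ with the boundary condition are dense in $H^1_N(N)$ and in $H^1_T(N)$. By a partition of unity this is local. Near a boundary point use a smooth orthonormal frame with $e_3=\nu$ on $\partial N$. Components required to have zero trace are approximated in $H^1$ by functions compactly supported off $\partial N$, the others by functions smooth up to $\partial N$.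

**Proposition 10.1.** For $u\in H^1_N(N)\cup H^1_T(N)$,
$$\|\nabla u\|^2\le\|\operatorname{curl}u\|^2+\|\operatorname{div}u\|^2+2\|u\|^2. \tag{10.1}$$

*Proof.* The purpose is to see convexity as the sign of a boundary term. For smooth $u$, commuting derivatives gives $\operatorname{div}(\nabla_uu)=\operatorname{tr}((\nabla u)^2)+\langle u,\nabla\operatorname{div}u\rangle+\mathrm{Ric}(u,u)$. Also $|\operatorname{curl}u|^2=|\nabla u|^2-\operatorname{tr}((\nabla u)^2)$. So
$$|\operatorname{curl}u|^2+(\operatorname{div}u)^2-|\nabla u|^2-\mathrm{Ric}(u,u)=\operatorname{div}(u\operatorname{div}u-\nabla_uu),$$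
with boundary flux $\Phi=u_\nu\operatorname{div}u-\langle\nabla_uu,\nu\rangle$. If $u_\nu=0$ on $\partial N$, then $\Phi=-\langle\nabla_uu,\nu\rangle=\langle u,\nabla_u\nu\rangle=II(u,u)\ge0$. If $u=h\nu$ on $\partial N$, then $\operatorname{div}u=\langle\nabla_\nu u,\nu\rangle+h\operatorname{tr}II$ and $\langle\nabla_uu,\nu\rangle=h\langle\nabla_\nu u,\nu\rangle$, so $\Phi=h^2\operatorname{tr}II\ge0$. Integrate, use $\mathrm{Ric}=-2g$, and pass to $H^1$ by density. $\square$

Consequently $A(u,\varphi)=\int_N\langle\operatorname{curl}u,\operatorname{curl}\varphi\rangle+\operatorname{div}u\operatorname{div}\varphi+4\langle u,\varphi\rangle$ is coercive on $H^1_N$ and on $H^1_T$. The constants in (10.1) do not depend on $\varepsilon$.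

**Lemma 10.2.** (N) If $u\in H_0(\operatorname{curl})$ and $\operatorname{div}u\in L^2$, then $u\in H^1_N(N)$. (T) If $w,\operatorname{curl}w,\operatorname{div}w\in L^2$ and $\int_N\langle w,\nabla\psi\rangle+\psi\operatorname{div}w=0$ for all $\psi\in C^\infty(N)$, then $w\in H^1_T(N)$.

*Proof.* In both parts we solve in $H^1$ a problem that the given field solves weakly, and show that the solutions agree.

**Step 1: $H^1_N\subset H_0(\operatorname{curl})$.** Away from $\partial N$ this is mollification. Near $\partial N$ let $\tau$ be the distance to $\partial N$, extend $\nu=-\nabla\tau$, and write $v=v'+h\nu$ with $v'\perp\nu$. Then $v'$ has zero trace, so it is a limit of $C_c^\infty$ fields in $H^1$. Let $\chi_\delta=\chi(\tau/\delta)$ with $\chi=0$ near $0$ and $\chi=1$ on $[1,\infty)$. Then $\operatorname{curl}(\chi_\delta h\nu)=\chi_\delta\operatorname{curl}(h\nu)$, because $\nabla\chi_\delta\parallel\nu$. So $\chi_\delta h\nu\to h\nu$ in $H(\operatorname{curl})$, and $\chi_\delta h\nu$ can be mollified.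

**Step 2: part (N).** By Lax–Milgram there is $\tilde u\in H^1_N$ with $A(\tilde u,\varphi)=\int_N\langle\operatorname{curl}u,\operatorname{curl}\varphi\rangle+\operatorname{div}u\operatorname{div}\varphi+4\langle u,\varphi\rangle$ for all $\varphi\in H^1_N$. Test with $\varphi=\nabla\psi$, $\psi\in H^2\cap H^1_0$, which lies in $H^1_N$. Since $\int\langle u,\nabla\psi\rangle=-\int\psi\operatorname{div}u$, and likewise for $\tilde u$, we get $\int(\operatorname{div}\tilde u-\operatorname{div}u)(\Delta\psi-4\psi)=0$. As $\Delta-4:H^2\cap H^1_0\to L^2$ is onto, $\operatorname{div}\tilde u=\operatorname{div}u$. So $d=\tilde u-u$, which lies in $H_0(\operatorname{curl})$ by Step 1, satisfies $\int\langle\operatorname{curl}d,\operatorname{curl}\varphi\rangle+4\langle d,\varphi\rangle=0$ for $\varphi\in C_c^\infty$, hence for $\varphi\in H_0(\operatorname{curl})$. Take $\varphi=d$: $d=0$.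

**Step 3: part (T), equality of divergences.** The hypothesis extends to $\psi\in H^1$. Let $\tilde w\in H^1_T$ satisfy $A(\tilde w,\varphi)=\int\langle\operatorname{curl}w,\operatorname{curl}\varphi\rangle+\operatorname{div}w\operatorname{div}\varphi+4\langle w,\varphi\rangle$ for all $\varphi\in H^1_T$. Test with $\nabla\psi$, $\psi\in H^2$, $\partial_\nu\psi=0$. Since $\int\langle w,\nabla\psi\rangle=-\int\psi\operatorname{div}w$, and likewise for $\tilde w$, again $\int(\operatorname{div}\tilde w-\operatorname{div}w)(\Delta\psi-4\psi)=0$. The Neumann problem $\Delta\psi-4\psi=h\in L^2$ is solvable in $H^2$, so $\operatorname{div}\tilde w=\operatorname{div}w$. So $d=\tilde w-w$ satisfies $\int\langle d,\nabla\psi\rangle=0$ for all $\psi\in H^1$.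

**Step 4: part (T), conclusion.** It follows that
$$\int_N\langle\operatorname{curl}d,\operatorname{curl}\varphi\rangle+4\langle d,\varphi\rangle=0 \tag{10.2}$$
for all $\varphi\in H^1_T$ and for all $\varphi=\nabla\psi$, $\psi\in H^2$. Any $\varphi\in C^\infty(N)$ is a sum of two such fields: solve $\Delta\psi-4\psi=0$, $\partial_\nu\psi=\varphi_\nu$; then $\varphi-\nabla\psi\in H^1_T$. Finally, $C^\infty(N)$ is dense in $H(\operatorname{curl})$. Regard fields as 1-forms $\lambda$ with $\lambda,d\lambda\in L^2$. Localize by a partition of unity, which keeps $d\lambda\in L^2$, and straighten the boundary. In half-space coordinates pull back by a small translation, so that the form becomes defined across the boundary, and mollify. The last three operations commute with $d$. So (10.2) holds with $\varphi=d$, and $d=0$. $\square$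

## 11. The symmetric traceless gauge in $H^1$

Let $r$ denote the distance to $V_\partial$.

**Definition (admissible form).** $\zeta=\alpha+i\beta$ is *admissible* if it is a closed $\mathcal E$-valued 1-form, smooth on a neighborhood of $M_{\varepsilon_0}$ minus $V_\partial$; near $V_\partial$, $|\zeta|\le c/r$ and $|\alpha||\beta|\le c/r$; and for each face $F$, $\zeta(X)\in\mathfrak n_F$ for $X\in TF$, at points of $F$ off $V_\partial$. For example, $\zeta=Ds$ with $s$ a smooth section near $M_{\varepsilon_0}$, zero near $Z$ and with $s|_F\in\mathfrak n_F$, is admissible, since $\mathfrak n_F$ is a fixed subspace of $\mathfrak g$.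

Let $\mathcal H=\{s=u+iw\in H^1(M;\mathcal E):u_T=0,\ w_\nu=0\text{ a.e. on each face}\}$, i.e. $s|_F\in\mathfrak n_F$ a.e. Let $\kappa_r$ be smooth cutoffs, $0$ at distance $\le r$ from $V_\partial$, $1$ at distance $\ge2r$, with $|\nabla\kappa_r|\le c/r$. The set where $\nabla\kappa_r\neq0$ has volume $O(r^3)$.

**Proposition 11.1.** If $\zeta$ is admissible there is $s\in\mathcal H$ such that $\zeta+Ds$ is symmetric and traceless a.e. on $M$.

*Proof.* **Step 1: the data.** By (7.6) we have to solve $\operatorname{curl}s+2is=-a(\zeta)$, $\operatorname{div}s=-\operatorname{tr}\zeta$. Put $F_1+iF_2:=-a(\zeta)$. By (7.5), $\operatorname{div}F_1=2\operatorname{tr}\beta$ and $\operatorname{div}F_2=-2\operatorname{tr}\alpha$ off $V_\partial$. All these are $O(1/r)$, hence in $L^2(M_{\varepsilon_0})$. The formulas hold across $V_\partial$ as distributions: test with $\kappa_r\psi$; the error term is the integral of $\psi\langle F_j,\nabla\kappa_r\rangle$, which is $O(r^3\cdot r^{-1}\cdot r^{-1})=O(r)$.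

On a face, with an orthonormal basis $X,Y$ of $TF$, $a(\alpha)\cdot\nu=\pm(\langle\alpha(X),Y\rangle-\langle\alpha(Y),X\rangle)=0$, since $\alpha(X),\alpha(Y)\in\mathbb R\nu$. So $F_1\cdot\nu=0$ on faces. The boundary $\partial M_\varepsilon$ has no such property. Therefore we *redefine $F_1$ and $\operatorname{div}F_1$ to be $0$ outside $M$*. The divergence theorem for $\kappa_r\psi F_1$ on $M$, with $r\to0$, gives
$$\int\langle F_1,\nabla\psi\rangle+\psi\operatorname{div}F_1=0\qquad\text{for all smooth }\psi\text{ on a neighborhood of }M. \tag{11.1}$$

**Step 2: solution on $N=M_\varepsilon$.** By Lax–Milgram there is $u\in H_0(\operatorname{curl},N)$ with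
$$\int_N\langle\operatorname{curl}u,\operatorname{curl}\varphi\rangle+4\langle u,\varphi\rangle=\int_N\langle F_1,\operatorname{curl}\varphi\rangle+2\langle F_2,\varphi\rangle\qquad(\varphi\in H_0(\operatorname{curl},N)).$$
Taking $\varphi=u$ gives $\|\operatorname{curl}u\|^2+4\|u\|^2\le\|F_1\|^2+\|F_2\|^2$, a bound independent of $\varepsilon$. Put $w=\frac12(\operatorname{curl}u-F_1)$. Testing with $\varphi\in C_c^\infty$ gives $\operatorname{curl}w=F_2-2u$. So
$$\operatorname{curl}u-2w=F_1,\qquad\operatorname{curl}w+2u=F_2. \tag{11.2}$$

**Step 3: $H^1$ regularity, uniformly in $\varepsilon$.** Testing with $\varphi=\nabla\psi$, $\psi\in C_c^\infty$, gives $\operatorname{div}u=\frac12\operatorname{div}F_2\in L^2$. By Lemma 10.2(N), $u\in H^1_N(N)$. For $\psi\in C^\infty(N)$, $\int_N\langle\operatorname{curl}u,\nabla\psi\rangle=0$, by approximating $u$ in $H(\operatorname{curl})$ by $C_c^\infty$ fields. With (11.1), $\int_N\langle w,\nabla\psi\rangle+\psi\operatorname{div}w=0$, where $\operatorname{div}w=-\frac12\operatorname{div}F_1\in L^2$. By Lemma 10.2(T), $w\in H^1_T(N)$. By (10.1) and (11.2), $\|\nabla u\|$ and $\|\nabla w\|$ are bounded independently of $\varepsilon$.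

**Step 4: the limit $\varepsilon\to0$.** Write $u_\varepsilon,w_\varepsilon$. For a sequence $\varepsilon\to0$, $u_\varepsilon|_M\rightharpoonup u$ and $w_\varepsilon|_M\rightharpoonup w$ weakly in $H^1(M)$. On $M$ the limits satisfy (11.2), $\operatorname{div}u=\frac12\operatorname{div}F_2$ and $\operatorname{div}w=-\frac12\operatorname{div}F_1$. For smooth $\varphi,\psi$ on $M_{\varepsilon_0}$,
$$\int_{M_\varepsilon}\langle\operatorname{curl}u_\varepsilon,\varphi\rangle-\langle u_\varepsilon,\operatorname{curl}\varphi\rangle=0,\qquad\int_{M_\varepsilon}\langle w_\varepsilon,\nabla\psi\rangle+\psi\operatorname{div}w_\varepsilon=0.$$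
The parts over $M_\varepsilon\setminus M$ tend to $0$ by Cauchy–Schwarz, since the $L^2$ norms are bounded and $\mathrm{vol}(M_\varepsilon\setminus M)\to0$. So both identities hold on $M$ for $u,w$. Now $u,w\in H^1(M)$, and $M$ is a Lipschitz domain in $M'$, being locally convex with interior. Green's formula, from $\operatorname{div}(u\times\varphi)=\langle\operatorname{curl}u,\varphi\rangle-\langle u,\operatorname{curl}\varphi\rangle$, gives $\int_{\partial M}\langle\nu\times u,\varphi\rangle=0=\int_{\partial M}w_\nu\psi$. Hence $u_T=0$ and $w_\nu=0$ a.e. on $\partial M$, and $s=u+iw\in\mathcal H$.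

**Step 5: the gauge conditions.** By (11.2) and (7.6), $a(\zeta+Ds)=-(F_1+iF_2)+\operatorname{curl}s+2is=0$. Also $2i\operatorname{div}s=2i\operatorname{div}u-2\operatorname{div}w=\operatorname{div}(F_1+iF_2)=-2i\operatorname{tr}\zeta$, so $\operatorname{tr}(\zeta+Ds)=0$. $\square$

## 12. Admissible forms are exact with good boundary values

**Proposition 12.1.** If $\zeta$ is admissible there is $s\in\mathcal H$ with $\zeta=-Ds$ on $M$.

*Proof.* Let $s$ be as in Proposition 11.1 and $\mathcal B(\eta)=\int_Mb(\eta)$, a continuous quadratic form on $L^2$. By (8.2), $\mathcal B(\zeta+Ds)=-\|\zeta+Ds\|^2$. We show $\mathcal B(\zeta+Ds)=0$.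

**Step 1: density.** To use Stokes we need smooth sections: we claim that the $s'\in\mathcal H$ that are smooth up to $\partial M$ and vanish near $Z$ are dense in $\mathcal H$ in the $H^1$ norm.

*Truncation.* $s_k=s\min(1,k/|s|)$ lies in $\mathcal H$, as it is $s$ times a scalar and the boundary condition is linear at each point. It equals $s$ on $\{|s|\le k\}$. On $\{|s|>k\}$ the scalar $g=k/|s|$ satisfies $|s||\nabla g|\le g|\nabla s|\le|\nabla s|$. So $|s_k|\le|s|$ and $|\nabla s_k|\le2|\nabla s|$. As $\mathrm{vol}\{|s|>k\}\to0$, $s_k\to s$ in $H^1$. So we may assume $s$ bounded.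

*Cutoff.* Let $\rho$ be the distance to $Z$. Let $\chi_\delta=0$ for $\rho\le\delta^2$, $\chi_\delta=1$ for $\rho\ge\delta$, and $\chi_\delta=\log(\rho/\delta^2)/\log(1/\delta)$ in between. As $Z$ is a finite union of segments, $\mathrm{vol}\{\rho<t\}\le ct^2$. Each dyadic shell $\{t\le\rho<2t\}$ contributes at most $4c$ to $\int_{\delta^2<\rho<\delta}\rho^{-2}$, so this integral is at most $c'\log(1/\delta)$, and $\|\nabla\chi_\delta\|^2\le c'/\log(1/\delta)\to0$. Since $s$ is bounded, $\chi_\delta s\to s$ in $H^1$.

*Smoothing.* If $s$ vanishes near $Z$, use a partition of unity on $\operatorname{supp}s$, where $\partial M$ is smooth and totally geodesic. Near a face point take a smooth orthonormal frame with $e_3=\nu$ along the face. The components $u_1,u_2,w_3$ have zero trace and are approximated by functions compactly supported off the face; $u_3,w_1,w_2$ are approximated by functions smooth up to the face. All can be taken supported away from $Z$.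

**Step 2: Stokes.** By Step 1 and continuity of $\mathcal B$ it suffices that $\mathcal B(\eta)=0$ for $\eta=\zeta+Ds'$ with such $s'$. This $\eta$ is closed, in $L^2$, smooth up to $\partial M$ off $V_\partial$, and equals $\zeta$ near $V_\partial$. On a face, $\eta(X)\in\mathfrak n_F$ for $X\in TF$: for $\zeta$ by admissibility, for $Ds'$ because locally $s'|_F$ takes values in the fixed subspace $\mathfrak n_F\subset\mathfrak g$. By (8.3), $\theta|_{TF}=0$. So $\int_Md(\kappa_r\theta)=0$, and by (8.1)
$$\int_M\kappa_r\,b(\eta)=-\int_M\kappa_r\,d\theta=\int_Md\kappa_r\wedge\theta .$$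
Near $V_\partial$, $|\theta|\le2|\alpha||\beta|\le c/r$, so the right side is $O(r^3\cdot r^{-1}\cdot r^{-1})=O(r)$. Let $r\to0$: $\mathcal B(\eta)=0$.

Therefore $\|\zeta+Ds\|^2=0$. $\square$

## 13. An equivariant section through the boundary cosets

Let $\dot\ell$ be isometric, with $y,c,k_t,k_F$ as in Sections 4 and 5. Let $\mathfrak{so}(3)_p\subset\mathfrak g$ be the Killing fields vanishing at $p$.

**Proposition 13.1.** After decreasing $\varepsilon_0$, there is a map $\sigma$ from a $\Gamma$-invariant neighborhood of the preimage of $M_{\varepsilon_0}$ to $\mathfrak g$, smooth off the vertices of $\partial C$, with $\sigma(\gamma x)=\gamma*\sigma(x)$, with $\sigma(x)\in k_F$ for $x\in F$ off the vertices, and near each vertex $p$ of $\partial C$ of the form $K_p+\varrho$. Here $K_p\in\mathfrak g$ is constant, and $\varrho$ is a map into $\mathfrak{so}(3)_p$ depending smoothly and only on the direction at $p$. The form $\zeta=d\sigma$ is admissible.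

*Proof.* **Step 1: local models.** We define $\sigma$ near each point, on small balls that meet only the faces containing the center. At an interior point of $C$ take the constant $0$. At a face point in $F$ take a constant in $k_F$. At an edge point in $F\cap F'$ take a constant in $k_F\cap k_{F'}$, which is nonempty by (5.2).

At a vertex $p$, which is a vertex of $\tilde{\mathcal T}$, choose $K_p\in\mathfrak g$ with $K_p(p)=y(p)$. For each boundary triangle $t\ni p$, $k_t(p)=y(p)$, so $k_t\in K_p+\mathfrak{so}(3)_p$. Let $\Pi$ be the spherical polygon of directions of $C$ at $p$. Cover the unit sphere at $p$ by the complement of $\partial\Pi$, with value $K_p$, and by finitely many small discs centered at points of $\partial\Pi$, each meeting only the sides of $\Pi$ that contain its center. For a disc around an interior point of the side of a face $F$, take the value $k_t$ with $p\in t\subset F$. For a disc around a corner of $\Pi$, the direction of an edge of $\partial C$ between $F$ and $F'$, take $k_t\in k_F\cap k_{F'}$, where $t\subset F$ contains the edge of $\tilde{\mathcal T}$ starting at $p$ in that direction. Combine these values with a partition of unity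 on the sphere, and extend as a function of the direction. The result has values in $K_p+\mathfrak{so}(3)_p$. At points of $F$ only values in $k_F$ are averaged, so the result is in $k_F$.

**Step 2: globalization.** Choose finitely many small open sets $U_j\subset M'$ covering $M$, each evenly covered with a chosen lift $B_j$ carrying a local model $\kappa_j$. Include one $U_j$ for each vertex of $\partial M$, containing only that vertex, with pairwise disjoint closures, and let the closures of all other $U_j$ avoid $V_\partial$. Take a partition of unity $(\chi_j)$ on a neighborhood of $M$ with $\operatorname{supp}\chi_j\subset U_j$, lifted to $\tilde\chi_j$ supported in $B_j$. Decrease $\varepsilon_0$ so that $\sum\chi_j=1$ on a neighborhood of $M_{\varepsilon_0}$. Put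
$$\sigma(x)=\sum_{j,\gamma}\tilde\chi_j(\gamma^{-1}x)\;\gamma*\kappa_j(\gamma^{-1}x).$$
The weights sum to $1$ and the action $*$ is affine, so $\sigma(\delta x)=\delta*\sigma(x)$. If $x\in F$ and $\gamma^{-1}x\in B_j$, then $\kappa_j(\gamma^{-1}x)\in k_{\gamma^{-1}F}$, and $\gamma*k_{\gamma^{-1}F}=k_F$. So $\sigma(x)\in k_F$. Near a vertex only one weight is nonzero, so $\sigma$ is the translate of a vertex model; at $\gamma p$ it is $\gamma*K_p+\gamma_*\varrho\circ\gamma^{-1}$.

**Step 3: admissibility.** Since $\gamma*$ has linear part $\gamma_*$, $\gamma^*\zeta=\gamma_*\zeta$. So $\zeta$ is a closed $\mathcal E$-valued 1-form, smooth off $V_\partial$. As $\sigma|_F\in k_F$, a coset of $\mathfrak n_F$, we have $\zeta(X)\in\mathfrak n_F$ for $X\in TF$. Near a vertex $p$ and for unit $X$, $\zeta(X)=d\varrho(X)\in\mathfrak{so}(3)_p$ has angular velocity at $p$ of size $O(1/r)$, as $\varrho$ depends only on the direction. By (7.2), $|\alpha|\le c$ and $|\beta|\le c/r$. So $|\zeta|\le c/r$ and $|\alpha||\beta|\le c/r$. $\square$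

The gain of one power of $r$ comes from keeping $\sigma(p)$ equal to $y(p)$ in every direction: the differences are rotations about $p$, and their $u$-part vanishes at $p$.

## 14. Proof of Theorem 1

Let $\zeta=d\sigma$ be as in Proposition 13.1. By Proposition 12.1 there is $s\in\mathcal H$ with $\zeta+Ds=0$. Lifted to $C$, this says $d(\sigma+s)=0$ for the $\mathfrak g$-valued function $\sigma+s$. So $\sigma+s\equiv K\in\mathfrak g$ is constant on $C$.

**Step 1: $K$ is fixed by $\Gamma$.** We have $(\sigma+s)(\gamma x)=\gamma*\sigma(x)+\gamma_*s(x)=\gamma*\big((\sigma+s)(x)\big)$. So $K=\gamma*K$, i.e. $c(\gamma)=\gamma_*K-K$ for all $\gamma$.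

**Step 2: $K$ lies in all cosets.** $s=K-\sigma$ has values in $\mathfrak n_F$ on $F$, and $\sigma\in k_F$ there. So $K\in k_F$ for every face $F$.

**Step 3: the vectors $\xi_v$.** Put $\xi=y-K|_{\tilde V}$. Then $\gamma_*\xi-\xi=c(\gamma)-(\gamma_*K-K)=0$, so $\xi$ descends to $\xi_v\in T_vM$, $v\in V$. As $K$ induces no length variation, $\xi$ induces $\dot\ell$. If $v\in\tilde V\cap F$, then $v$ is a vertex of a boundary triangle $t\subset F$, and $\xi(v)=(k_t-K)(v)$ with $k_t-K\in\mathfrak n_F$. So $\xi(v)\perp F$. Thus $\xi_v$ is orthogonal to the face at face points. At edge points and vertices of $\partial M$, $\xi_v$ is normal to two different face planes through $v$, so $\xi_v=0$. Hence $\dot\ell$ is trivial. $\blacksquare$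

## 15. The dimension $3n+f$ and invertibility: Theorems 2 and 3

**Proof of Theorem 2.** **Step 1: trivial deformations are isometric infinitesimal deformations.** Lift $\xi$ to $\tilde V$. By the argument of Lemma 4.2 with equal velocities at $a_k$ and $a_0$, $\dot\omega_e=0$ for every interior edge. At an endpoint of a boundary edge a nonzero $\xi_v$ occurs only if $v$ is a face point, and then it is orthogonal to the edge. So $\dot\ell_e=0$ on boundary edges.

**Step 2: $\xi\mapsto\dot\ell$ is injective.** The space of admissible $(\xi_v)$ has dimension $3n+f$, so by Theorem 1 injectivity is all that remains. Passing to the orientation cover we may assume $M$ oriented. If $\dot\ell=0$, the lift of $\xi$ is on each tetrahedron the restriction of a Killing field. These fields agree across 2-faces, so there is one field $K$, and it is $\Gamma$-invariant. For a boundary triangle $t\subset F$, $K$ is orthogonal to $F$ (or zero) at the vertices of $t$. Write $K=K_{\mathfrak h}+K_{\mathfrak n}$ with $K_{\mathfrak h}\in\mathfrak h_F$, $K_{\mathfrak n}\in\mathfrak n_F$. Then $K_{\mathfrak h}$ vanishes at three non-collinear points, so $K_{\mathfrak h}=0$ and $K\in\mathfrak n_F$.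 Let $K\leftrightarrow u+iw$. Since $DK=0$, (7.6) gives $\operatorname{curl}u=2w$ and $\operatorname{curl}w=-2u$; and $u_T=0$ on $\partial M$. So the boundary term $\int_{\partial M}\langle\nu\times u,\operatorname{curl}u\rangle$ vanishes and
$$\int_M|\operatorname{curl}u|^2=\int_M\langle u,\operatorname{curl}\operatorname{curl}u\rangle=-4\int_M|u|^2.$$
So $u=0$, $K=0$ and $\xi=0$. $\blacksquare$

**Proof of Theorem 3.** Let $n=f=0$. A vector in the kernel of the matrix, extended by $0$ to the boundary edges, is an isometric infinitesimal deformation. It is trivial by Theorem 1, hence $0$, since all $\xi_v$ vanish when $n=f=0$. So the square matrix is invertible, and the implicit function theorem, applied to $(\omega_e)$ as a function of interior and boundary lengths, gives the rest. $\blacksquare$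

## 16. Tangential boundary conditions: Theorem 4

**Theorem 4.** Let $M$ be oriented, let $\dot\ell$ be an infinitesimal deformation of $(M,\mathcal T)$, and let $y,c$ be as in Proposition 4.3. Suppose that

1. for each face $F$ of $\partial C$ there is $k\in\mathfrak g$ such that $y(v)-k(v)$ is tangent to $F$ for all $v\in\tilde V\cap F$;
2. with $k_F:=k+\mathfrak h_F$, $k_F\cap k_{F'}\neq\emptyset$ for faces $F,F'$ sharing an edge.

Then there is $K\in\mathfrak g$ such that $\xi=y-K$ is $\Gamma$-invariant, tangent to $F$ at vertices of $\tilde{\mathcal T}$ in $F$, tangent to the edge at edge points, and $0$ at the vertices of $\partial M$. In particular $[c]=0$ in $H^1(\Gamma,\mathfrak g)$.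

*Proof.* The earlier argument applies with $\mathfrak h_F$ in place of $\mathfrak n_F$, because multiplication by $i$ exchanges the two.

**Step 1: the cosets are well defined and equivariant.** Let a Killing field be tangent to $P_F$ at the vertices of a triangle in $F$. Its normal component along $P_F$ is the restriction of a linear function on Minkowski space. This vanishes at three non-collinear points, hence on $P_F$. So the field is in $\mathfrak h_F$, and $k_F$ is unique. For $v\in\tilde V\cap F$, $y(\gamma v)-(\gamma*k)(\gamma v)=\gamma_*(y(v)-k(v))$ is tangent to $\gamma F$, so $k_{\gamma F}=\gamma*k_F$.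

**Step 2: values at a vertex $p$ of $\partial C$.** For $F\ni p$ and $\kappa\in k_F$, $y(p)-\kappa(p)\in T_pP_F$. As $\mathfrak h_F$ evaluates onto $T_pP_F$, $k_F$ contains an element with value $y(p)$ at $p$. For $F,F'\ni p$ with common edge on the line $\Lambda\ni p$, and $\kappa\in k_F\cap k_{F'}$, we have $y(p)-\kappa(p)\in T_pP_F\cap T_pP_{F'}=T_p\Lambda$. Adding a translation along $\Lambda$, which lies in $\mathfrak h_F\cap\mathfrak h_{F'}$, we get an element of $k_F\cap k_{F'}$ with value $y(p)$ at $p$.

**Step 3: the form.** Use these elements in place of the $k_t$ in the vertex models of Section 13, constants in $k_F$ at face points, and constants in $k_F\cap k_{F'}$ (hypothesis 2) at edge points. The construction of Proposition 13.1 gives $\sigma$ with $\sigma(\gamma x)=\gamma*\sigma(x)$, $\sigma|_F\in k_F$ and the same form near vertices. So $\zeta=d\sigma$ is closed, $|\alpha|\le c$ and $|\beta|\le c/r$ near $V_\partial$, and $\zeta(X)\in\mathfrak h_F$ for $X\in TF$. As $D$ is complex linear, $i\zeta=-\beta+i\alpha$ is closed. Its tangential values on $F$ lie in $i\mathfrak h_F=\mathfrak n_F$, so $i\zeta$ is admissible.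

**Step 4: conclusion.** By Proposition 12.1, $i\zeta=-Ds'$ with $s'\in\mathcal H$. So $\zeta=-D(-is')$, and $-is'\in\mathfrak h_F$ on $F$, because $i\mathfrak n_F=i^2\mathfrak h_F=\mathfrak h_F$. As in Section 14, $\sigma-is'\equiv K$ is constant, $K=\gamma*K$, and $K\in k_F$ for all $F$. Then $c(\gamma)=\gamma_*K-K$, so $[c]=0$, and $\xi=y-K$ is $\Gamma$-invariant. It is tangent to every face at the vertices of $\tilde{\mathcal T}$ in that face. Hence it is tangent to the edge at edge points. It is $0$ at vertices of $\partial M$, where three of the face normals are independent. $\blacksquare$
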